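\title{The $L^2$ Dolbeault cohomology of an annulus around the Hartogs triangle is Hausdorff}

\begin{abstract}
Let $T=\{|z|<|w|<1\}\subset\mathbb{C}^2$ be the Hartogs triangle and let $\Omega$ be a bounded pseudoconvex domain containing $\overline T$. We prove that the maximal $L^2$ Cauchy--Riemann operator on functions on $\Omega\setminus\overline T$ has closed range, so that the $L^2$ Dolbeault cohomology group of $\Omega\setminus\overline T$ in degree $(0,1)$ is Hausdorff. This group is an infinite-dimensional separable Hilbert space, canonically dual to the space of holomorphic functions in the Sobolev space $W^1(T)$. For an arbitrary domain $\Omega\supset\overline T$, the range is closed on $\Omega\setminus\overline T$ if and only if it is closed on $\Omega$. The proof is by duality. It rests on an explicit solution of $\overline\partial$ on $T$ with $W^1$ estimates and on an integration by parts across the singular point of $\partial T$, where a logarithmic Hardy inequality gives the decay that is needed.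
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let
\[
T=\{(z,w)\in\mathbb{C}^2:\ |z|<|w|<1\}
\]
be the Hartogs triangle, let $\Omega\subset\mathbb{C}^2$ be a domain with $\overline T\subset\Omega$, and put $\Omega^+=\Omega\setminus\overline T$. On an open set $U\subset\mathbb{C}^2$ we let $\overline\partial$ act on square-integrable forms in the sense of distributions, with the largest possible domain: a form belongs to the domain when it and its distributional $\overline\partial$ are in $L^2(U)$. No boundary condition is imposed. The $L^2$ Dolbeault cohomology group of $U$ in degree $(0,1)$ is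
\[
H^{0,1}_{L^2}(U)=\frac{\ker\big(\overline\partial:L^2_{(0,1)}(U)\to L^2_{(0,2)}(U)\big)}{\operatorname{Range}\big(\overline\partial:L^2(U)\to L^2_{(0,1)}(U)\big)}
\]
with the quotient topology. It measures the obstruction to solving $\overline\partial u=f$ in $L^2(U)$ for a closed form $f$. It is Hausdorff exactly when the range in the denominator is closed, that is, when the solvable data are cut out by continuous linear conditions and a solvable equation can be solved with an estimate $\|u\|\le C\|f\|$.

Recall that a domain $\Omega\ne\mathbb{C}^2$ is pseudoconvex if $-\log\operatorname{dist}(\cdot,\partial\Omega)$ is plurisubharmonic on $\Omega$. In the proofs, pseudoconvexity enters only through the following theorem.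

\medskip
\noindent\textbf{H\"ormander's theorem.} \emph{If $\Omega$ is bounded and pseudoconvex and $q\ge1$, then every $\overline\partial$-closed $f\in L^2_{(0,q)}(\Omega)$ has a solution of $\overline\partial u=f$ with $\|u\|\le C_\Omega\|f\|$.}
\medskip

Thus $H^{0,1}_{L^2}(\Omega)=0$. Once a hole is cut out this is no longer so: a direct computation (Example~\ref{ex:BM}) shows that $H^{0,1}_{L^2}(\Omega^+)$ is infinite-dimensional. Closed range on $\Omega^+$ therefore comes neither from vanishing nor from finite dimension, and one has to look at the shape of the hole. Two features of $T$ stand in the way.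

First, $\overline T$ cannot be approximated from outside by pseudoconvex domains: every pseudoconvex domain $U\supset\overline T$ contains the closed unit bidisc. Indeed, the set of $t\in[0,1]$ with $\{|z|\le t,|w|\le1\}\subset U$ contains $0$ and is relatively open; it is closed because the circles $\{z\}\times\{|w|=1\}$, $|z|\le 1$, lie in $\overline T$, so that the maximum principle keeps each disc $\{z\}\times\{|w|\le1\}\subset U$ at distance at least $\operatorname{dist}(\overline T,\partial U)$ from $\partial U$.

Second, near the origin $T$ is not the region on one side of the graph of a continuous function. If it were, there would be a direction $a$ with $ta\in T$ and $-ta\notin\overline T$ for small $t>0$; but $T=-T$. The usual way to justify an integration by parts for the maximal operator, which is to translate across the boundary and mollify, is not available there.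

It is known that the classical Dolbeault group of $\Omega^+$ (smooth closed $(0,1)$-forms modulo $\overline\partial$ of smooth functions) is not Hausdorff when $\Omega$ is bounded and pseudoconvex, and one may guess the same for the $L^2$ group. The question whether $H^{0,1}_{L^2}(\Omega^+)$ is Hausdorff is posed by Burchard, Flynn, Lu and Shaw \cite{BFLS}. We show that it is Hausdorff.

\subsection{Results}
We write $W^1$ for the $L^2$ Sobolev space of order one, $\mathcal{O}(U)$ for the holomorphic functions on $U$, and $dV$ for Lebesgue measure on $\mathbb{C}^2$.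

\begin{theorem}\label{thm:main}
If $\Omega\subset\mathbb{C}^2$ is a bounded pseudoconvex domain with $\overline T\subset\Omega$, then $\overline\partial:L^2(\Omega^+)\to L^2_{(0,1)}(\Omega^+)$ has closed range; that is, $H^{0,1}_{L^2}(\Omega^+)$ is Hausdorff.
\end{theorem}

\begin{theorem}\label{thm:equiv}
Let $\Omega\subset\mathbb{C}^2$ be any domain with $\overline T\subset\Omega$; neither boundedness nor pseudoconvexity is assumed. Then $\overline\partial:L^2\to L^2_{(0,1)}$ has closed range on $\Omega\setminus\overline T$ if and only if it has closed range on $\Omega$.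
\end{theorem}

Theorem~\ref{thm:main} follows from the ``if'' part of Theorem~\ref{thm:equiv}: by H\"ormander's theorem the range on $\Omega$ is the space of closed forms, which is closed.

\begin{theorem}\label{thm:dual}
Let $\Omega$ be as in Theorem~\ref{thm:main} and let $A=W^1(T)\cap\mathcal{O}(T)$ with the norm of $W^1(T)$. For a $\overline\partial$-closed form $f=f_1\,d\bar z+f_2\,d\bar w\in L^2_{(0,1)}(\Omega^+)$ and $h\in A$ put
\[
\ell_f(h)=\int_{\Omega^+}\big(f_1\,\partial_{\bar w}H-f_2\,\partial_{\bar z}H\big)\,dV,
\]
where $H\in W^1(\mathbb{C}^2)$ is any extension of $h$ with compact support in $\Omega$. Such an extension exists, and the value does not depend on it. The map $[f]\mapsto\ell_f$ is a topological isomorphism of $H^{0,1}_{L^2}(\Omega^+)$ onto the dual space $A'$. The monomials $e_{jk}=(z/w)^jw^k$, $j,k\ge0$, form an orthogonal basis of $A$. Hence $H^{0,1}_{L^2}(\Omega^+)$ is an infinite-dimensional separable Hilbert space, and $f$ is $\overline\partial$-exact in $L^2$ if and only if $\ell_f(e_{jk})=0$ for all $j,k\ge0$.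
\end{theorem}

\begin{corollary}\label{cor:both}
\textup{(a)} There is a constant $C$ such that every $\overline\partial$-closed $f\in W^1_{(0,1)}(T)$ equals $\overline\partial u$ for some $u\in W^1(T)$ with $\|u\|_{W^1(T)}\le C\|f\|_{W^1(T)}$.

\textup{(b)} In the setting of Theorem~\ref{thm:main}, the $\overline\partial$-Laplacian on $L^2_{(0,1)}(\Omega^+)$ has closed range, so the $\overline\partial$-Neumann operator exists there as a bounded operator.
\end{corollary}

Section~\ref{sec:moments} computes the functionals $\ell_f$ in examples and lays out the plan of the proof. Corollary~\ref{cor:both}(a) is proved in Section~\ref{sec:solve}, Theorem~\ref{thm:equiv} and Corollary~\ref{cor:both}(b) in Section~\ref{sec:closed}, and Theorem~\ref{thm:dual} in Section~\ref{sec:dual}.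

\section{Notation and the geometry of the triangle}\label{sec:setting}

\subsection{Forms and pairings}
We write $x=(z,w)$. A $(0,1)$-form $v=v_1\,d\bar z+v_2\,d\bar w$ is identified with the vector $(v_1,v_2)$ and a $(0,2)$-form with its coefficient of $d\bar z\wedge d\bar w$. Thus, for a function $g$ and a $(0,1)$-form $v$,
\[
\overline\partial g=(\partial_{\bar z}g,\partial_{\bar w}g),\qquad \overline\partial v=\partial_{\bar z}v_2-\partial_{\bar w}v_1 .
\]
For vectors, $v\cdot\gamma=v_1\gamma_1+v_2\gamma_2$ is the bilinear product, without conjugation. For a vector $\gamma$ and a function $H$ put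
\[
\overline\partial\cdot\gamma=\partial_{\bar z}\gamma_1+\partial_{\bar w}\gamma_2,\qquad \gamma_H=(\partial_{\bar w}H,\,-\partial_{\bar z}H).
\]
Then $\overline\partial\cdot\gamma_H=0$, the vector $\gamma_H$ vanishes where $H$ is holomorphic, and $v\wedge\overline\partial H=(v\cdot\gamma_H)\,d\bar z\wedge d\bar w$. The integrand in Theorem~\ref{thm:dual} is $f\cdot\gamma_H$. When one of the two factors is a test function, the definition of distributional derivatives reads
\begin{equation}\label{eq:formal}
\int\overline\partial g\cdot\gamma\,dV=-\int g\,(\overline\partial\cdot\gamma)\,dV,\qquad \int(\overline\partial v)\,H\,dV=\int v\cdot\gamma_H\,dV .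
\end{equation}
For an open set $U$, let $\operatorname{Dom}_0(U)$ and $\operatorname{Dom}_1(U)$ be the domains of the maximal operator on functions and on $(0,1)$-forms. Both operators are closed and densely defined. Let $A^2(U)=L^2(U)\cap\mathcal{O}(U)$, the kernel on functions; let $B(U)=\overline\partial\operatorname{Dom}_0(U)$; and let $Z(U)$ be the space of closed forms in $L^2_{(0,1)}(U)$, so that $H^{0,1}_{L^2}(U)=Z(U)/B(U)$. Unmarked norms are $L^2$ norms. We write $\nabla$ for the full real gradient and $\nabla_\zeta,\nabla_w$ for the real gradient in one complex variable; $dA$ is Lebesgue measure on $\mathbb{C}$.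

\subsection{The triangles $T_\rho$}
For $\rho>0$ let $\mathbb{D}_\rho=\{a\in\mathbb{C}:|a|<\rho\}$, $\mathbb{D}_\rho^*=\mathbb{D}_\rho\setminus\{0\}$, $\mathbb{D}=\mathbb{D}_1$, and
\[
T_\rho=\{0<|w|<\rho,\ |z|<\rho|w|\},\qquad \overline{T_\rho}=\{|w|\le\rho,\ |z|\le\rho|w|\}.
\]
Then $T_1=T$, and $\partial T$ is a null set. The map
\[
\Phi(\zeta,w)=(\zeta w,w)
\]
is a biholomorphism of $\mathbb{D}_\rho\times\mathbb{D}_\rho^*$ onto $T_\rho$ with real Jacobian $|w|^2$. In the coordinates $(\zeta,w)$ the triangle is a bidisc with the slice $\{w=0\}$ removed, and $\Phi$ collapses that slice to the origin. The isotropic dilation $(\zeta,w)\mapsto(\lambda\zeta,\lambda w)$ becomes, in the coordinates $(z,w)$, the linear map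
\[
m_\lambda(z,w)=(\lambda^2z,\lambda w),\qquad m_\lambda(T_\rho)=T_{\lambda\rho}.
\]
We shall use two elementary facts (see Figure~\ref{fig:tri}):
\begin{align}
&\overline{T_r}\setminus\{0\}\subset T_\rho\quad\text{if }r<\rho;\label{eq:nested}\\
&|x|/3\le|w|\le|x|\quad\text{on }\overline{T_\rho}\text{ if }\rho\le2.\label{eq:cone}
\end{align}
For \eqref{eq:nested}, a point of $\overline{T_r}$ with $w=0$ is the origin, and otherwise $|z|\le r|w|<\rho|w|$. For \eqref{eq:cone}, $|x|^2\le(1+\rho^2)|w|^2\le5|w|^2$.

\begin{figure}[ht]
\centering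
\begin{tikzpicture}[scale=2.6]
\fill[gray!25] (0,0)--(0,1)--(1,1)--cycle;
\draw[->] (0,0)--(1.95,0) node[right]{$|z|$};
\draw[->] (0,0)--(0,1.5) node[above]{$|w|$};
\draw[thick] (0,0)--(1,1)--(0,1);
\draw[dashed] (0,0)--(1.69,1.3)--(0,1.3);
\draw[thick,dotted] (0,0)--(0.49,0.7)--(0,0.7);
\node[left] at (0,0.7) {$1/\lambda$};
\node[left] at (0,1) {$1$};
\node[left] at (0,1.3) {$R$};
\node at (0.16,0.52) {$T_{1/\lambda}$};
\node at (0.5,0.86) {$T$};
\node at (1.15,1.15) {$T_R$};
\end{tikzpicture}
\caption{The sets $T_\rho=\{0<|w|<\rho,\ |z|<\rho|w|\}$ in the coordinates $(|z|,|w|)$, for $\rho=1/\lambda<1$ (dotted), $\rho=1$ (the Hartogs triangle, shaded) and $\rho=R>1$ (dashed). The closure of each lies inside the next one except for the origin, which is a boundary point of all three.}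
\label{fig:tri}
\end{figure}

\subsection{Standing choices}
The compact sets $\overline{T_\rho}$, $\rho>1$, decrease to $\overline T\subset\Omega$ as $\rho\downarrow1$. We fix:
\begin{itemize}
\item $R\in(1,2)$ with $\overline{T_R}\subset\Omega$;
\item $\chi\in C_c^\infty(\mathbb{D}_R)$ with $\chi=1$ near $\overline{\mathbb{D}}$, and $r<R$ with $\operatorname{supp}\chi\subset\overline{\mathbb{D}_r}$;
\item $\kappa\in C_c^\infty(\Omega)$ with $0\le\kappa\le1$ and $\kappa=1$ near $\overline T$;
\item $\delta\in(0,1/e)$ with $\{|x|\le\delta\}\subset\Omega$.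
\end{itemize}
Constants $C$ may depend on $\Omega$ and on these choices, but not on the functions being estimated.

\section{Moments by hand, and the plan of the proof}\label{sec:moments}

In Examples~\ref{ex:BM}--\ref{ex:zw} the domain $\Omega$ is bounded. If $h$ is a holomorphic polynomial, then $\gamma_{\kappa h}$ is smooth, has compact support in $\Omega^+$, and satisfies $\overline\partial\cdot\gamma_{\kappa h}=0$. By \eqref{eq:formal}, the moment $\int f\cdot\gamma_{\kappa h}$ vanishes for every exact form $f\in B(\Omega^+)$. These moments already detect many classes.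

\begin{example}[point evaluations]\label{ex:BM}
For $p=(p_1,p_2)\in\mathbb{C}^2$ let $u_p=|x-p|^{-2}$ and
\[
f_p=(\partial_wu_p,\,-\partial_zu_p)=\frac{\overline{(z-p_1)}\,d\bar w-\overline{(w-p_2)}\,d\bar z}{|x-p|^4}.
\]
In $\mathbb{R}^4$ one has $\Delta u_p=-4\pi^2\delta_p$, and $\Delta=4(\partial_z\partial_{\bar z}+\partial_w\partial_{\bar w})$. Hence $\overline\partial f_p=-\frac14\Delta u_p=0$ away from $p$, and for $H\in C_c^\infty(\mathbb{C}^2)$
\begin{equation}\label{eq:BM}
\int_{\mathbb{C}^2}f_p\cdot\gamma_H\,dV=\int\big(\partial_wu_p\,\partial_{\bar w}H+\partial_zu_p\,\partial_{\bar z}H\big)dV=-\frac14\int u_p\,\Delta H\,dV=\pi^2H(p).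
\end{equation}
The same formula holds if $H\in W^1(\mathbb{C}^2)$ has compact support and is holomorphic near $p$: mollifications of $H$ by a radial kernel converge in $W^1$ and equal $H$ on a fixed neighborhood of $p$, where $\gamma_H=0$.

For $p\in T$ the form $f_p$ is bounded and closed on $\Omega^+$. If a finite combination $\sum c_if_{p_i}$ with distinct $p_i\in T$ is exact, then $\sum c_ih(p_i)=0$ for every polynomial $h$, so all $c_i$ vanish. Thus $H^{0,1}_{L^2}(\Omega^+)$ is infinite-dimensional.
\end{example}

\begin{example}[polynomial moments miss $z/w$]\label{ex:avg}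
Let $0<a<b<1$ and average over a circle in $T$:
\[
f^*=\frac1{2\pi}\int_0^{2\pi}e^{i\vartheta}f_{(a,\,be^{i\vartheta})}\,d\vartheta .
\]
This form is bounded and closed on $\Omega^+$. If $H\in W^1(\mathbb{C}^2)$ has compact support in $\Omega$ and equals $z^jw^m$ on $T$, with $m\in\mathbb{Z}$, then \eqref{eq:BM} gives
\[
\int_{\Omega^+}f^*\cdot\gamma_H\,dV=\pi^2a^jb^m\,\frac1{2\pi}\int_0^{2\pi}e^{i(m+1)\vartheta}\,d\vartheta .
\]
All polynomial moments of $f^*$ vanish, while the moment against $z/w$ equals $\pi^2a/b$.
\end{example}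

Is $f^*$ exact? It is not if the moment against $z/w$ vanishes on exact forms. This is no longer a formality, because $z/w$ does not extend continuously to the origin and the vector $\gamma_H$ cannot be kept away from $\partial T$. The next computation shows the main analytic point of the paper in the smallest case.

\begin{example}[the moment against $z/w$]\label{ex:zw}
Let $H=\chi(z/w)\chi(w)\,z/w$ on $T_R$ and $H=0$ elsewhere. It vanishes off $\overline{T_r}$, so by \eqref{eq:nested} it is smooth on $\mathbb{C}^2\setminus\{0\}$; it is bounded, and $|\nabla H|\le C/|w|\le 3C/|x|$ by \eqref{eq:cone}. The vector $\gamma_H$ vanishes on $T$. Let $g\in\operatorname{Dom}_0(\Omega^+)$ be the restriction of a smooth function on $\mathbb{C}^2\setminus\{0\}$. We claim that $\int_{\Omega^+}\overline\partial g\cdot\gamma_H=0$. Take smooth cutoffs $\eta_\varepsilon$ with values in $[0,1]$, equal to $0$ for $|x|\le\varepsilon$ and to $1$ for $|x|\ge2\varepsilon$, with $|\nabla\eta_\varepsilon|\le C/\varepsilon$. The vector $\eta_\varepsilon g\gamma_H$ is smooth with compact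 support, so $\int\overline\partial(\eta_\varepsilon g)\cdot\gamma_H=\int\overline\partial\cdot(\eta_\varepsilon g\gamma_H)=0$. On the shell $S_\varepsilon=\{\varepsilon\le|x|\le2\varepsilon\}$, of volume $C\varepsilon^4$,
\[
\Big|\int_{\Omega^+} g\,\overline\partial\eta_\varepsilon\cdot\gamma_H\Big|\le\frac C\varepsilon\,\|\gamma_H\|_{L^2(S_\varepsilon)}\|g\|_{L^2(S_\varepsilon\cap\Omega^+)}\le\frac C\varepsilon\cdot\frac{\varepsilon^2}{\varepsilon}\,\|g\|_{L^2(S_\varepsilon\cap\Omega^+)}\to0 .
\]
Letting $\varepsilon\to0$ proves the claim. The powers of $\varepsilon$ cancel exactly: there is no room to spare at the origin.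
\end{example}

Two things were special here. The function $g$ was defined across $\partial T\setminus\{0\}$; in general this will be arranged by replacing $g$ with $g\circ m_\lambda$. And $\gamma_H$ was $O(1/|x|)$; in general we shall only have an averaged bound with a logarithmic loss. Both points are handled in Proposition~\ref{prop:pass}.

\subsection*{Plan of the proof of closed range}
Suppose the range is closed on $\Omega$. We want $\|g\|\le C\|\overline\partial g\|$ for $g\in\operatorname{Dom}_0(\Omega^+)$ orthogonal to holomorphic functions. By duality it is enough to find, for suitable $\varphi\in L^2(\Omega^+)$, a vector $\gamma\in L^2(\Omega^+)^2$ with $\|\gamma\|\le C\|\varphi\|$ and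
\[
\int_{\Omega^+}\overline\partial g\cdot\gamma=\int_{\Omega^+}g\varphi\qquad\text{for all }g\in\operatorname{Dom}_0(\Omega^+);
\]
then $\varphi=\bar g$ gives the estimate. Since $g$ is free on the boundary, this identity contains, besides the equation $\overline\partial\cdot\gamma=-\varphi$, a boundary condition on $\gamma$: in particular the equation must persist across $\partial T$ when $\gamma$ and $\varphi$ are extended by zero. We construct $\gamma$ in three steps.
\begin{enumerate}
\item Ignore the hole. Closed range on $\Omega$ gives $\beta$ with the identity on $\Omega$, and $\beta$ is in $W^1$ near $\overline T$ by interior ellipticity.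
\item Remove $\beta$ from the hole. On $T$ we have $\overline\partial\cdot\beta=0$, which says that the form $(\beta_2,-\beta_1)$ is closed. If $\overline\partial v=(\beta_2,-\beta_1)$ on $T$, then $\gamma=\beta+\gamma_v$ vanishes on $T$ and solves the same equation. For $\gamma$ to be in $L^2$, the solution $v$ must extend to a compactly supported function in $W^1(\mathbb{C}^2)$.
\item Pass from test functions in $\operatorname{Dom}_0(\Omega)$ to test functions in $\operatorname{Dom}_0(\Omega^+)$.
\end{enumerate}
If the hole were a closed bidisc, step 2 would be an explicit formula in one-variable Cauchy transforms (Lemma~\ref{lem:bidisc}) and step 3 would use the dilations $x\mapsto\lambda x$, whose inverses carry the hole into its interior. The map $\Phi$ transports both devices to the triangle, and everything that remains to be done concerns the origin.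

\section{Tools}\label{sec:tools}

\subsection{Standard facts}
\begin{itemize}
\item[(F1)] \emph{Closed range.} A closed operator $L$ between Hilbert spaces has closed range if and only if $\operatorname{dist}(u,\ker L)\le C\|Lu\|$ for all $u$ in its domain, equivalently $\|u\|\le C\|Lu\|$ for all $u$ in the domain orthogonal to $\ker L$.
\item[(F2)] \emph{Compact support.} If $Q\in L^2(\mathbb{C}^n)$ has compact support and $\overline\partial Q\in L^2$, then $Q\in W^1(\mathbb{C}^n)$ and $\|\nabla Q\|=2\|\overline\partial Q\|$, because the Fourier symbols of $\partial_{z_j}$ and $\partial_{\bar z_j}$ have the same modulus. By Poincar\'e's inequality, $\|Q\|\le C\|\overline\partial Q\|$ with $C$ depending only on the diameter of the support.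
\item[(F3)] \emph{Hardy's inequality in $\mathbb{R}^4$.} $\int|f|^2|x|^{-2}\,dV\le\int|\nabla f|^2\,dV$ for $f\in W^1(\mathbb{R}^4)$.
\item[(F4)] \emph{Interior estimate.} If $s,\Delta s\in L^2(\Omega)$ and $U\Subset\Omega$, then $\|s\|_{W^2(U)}\le C_U(\|\Delta s\|+\|s\|)$.
\item[(F5)] \emph{Slices.} Let $F\in L^2(U\times U')$ with $U,U'$ open, and let $\partial$ be a first-order derivative in the first variable with $\partial F\in L^2(U\times U')$. Then for almost every $b\in U'$ the weak derivative of $F(\cdot,b)$ on $U$ is $(\partial F)(\cdot,b)$. (Test with $\phi(a)\psi(b)$, where $\phi$ runs through a countable family that is dense in the test functions.) A $W^1$ function on an interval is absolutely continuous after a change on a null set.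
\item[(F6)] \emph{Hartogs' extension theorem.} If $K\subset\Omega\subset\mathbb{C}^2$ is compact and $\Omega\setminus K$ is connected, every holomorphic function on $\Omega\setminus K$ extends holomorphically to $\Omega$.
\item[(F7)] \emph{Calder\'on--Stein extension.} For a bounded Lipschitz domain $U\subset\mathbb{R}^n$, in particular a bounded convex domain, there is a bounded linear extension operator $W^1(U)\to W^1(\mathbb{R}^n)$.
\end{itemize}

\subsection{Doubly logarithmic cutoffs}
One family of cutoffs serves for all arguments at the singular set. Fix $\theta\in C^\infty(\mathbb{R})$ with $0\le\theta\le1$, $|\theta'|\le2$, $\theta=1$ on $(-\infty,0]$ and $\theta=0$ on $[1,\infty)$. For $n\ge1$ and $y\in\mathbb{R}^d$ let $\theta_n(y)=\theta(\log\log(1/|y|)-n)$ if $0<|y|<1/e$, $\theta_n(y)=1$ if $|y|\ge1/e$, and $\theta_n(0)=0$. With $\varepsilon_n=\exp(-e^n)$, the function $\theta_n$ is smooth, vanishes for $|y|\le\varepsilon_{n+1}$, equals $1$ for $|y|\ge\varepsilon_n$, and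
\begin{equation}\label{eq:cut}
|\nabla\theta_n(y)|\le\frac2{|y|\log(1/|y|)},\qquad\operatorname{supp}\nabla\theta_n\subset\Sigma_n:=\{\varepsilon_{n+1}\le|y|\le\varepsilon_n\}.
\end{equation}
For $d=2$ the substitution $t=\log(1/|y|)$ gives $\|\nabla\theta_n\|^2\le8\pi\int_{e^n}^\infty t^{-2}dt\to0$. For $d=4$, $\|\nabla\theta_n\|^2\le8\pi^2\int_0^{\varepsilon_n}s\,ds\to0$.

\begin{lemma}[removable sets]\label{lem:remove}
Let $\partial$ be a first-order derivative with constant coefficients. Let $(U,N)$ be either $(\mathbb{C}^2,\{0\})$ or $(\mathbb{D}_\rho^2,\{w=0\})$. If $F,F'\in L^2(U)$ and $\partial F=F'$ on $U\setminus N$ in the sense of distributions, then $\partial F=F'$ on $U$.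
\end{lemma}

\begin{proof}
Let $\phi\in C_c^\infty(U)$, and let $\theta_n$ be $\theta_n(x)$ in the first case and $\theta_n(w)$ in the second. Then $\theta_n\phi\in C_c^\infty(U\setminus N)$, so $\int F\theta_n\,\partial\phi+\int F\phi\,\partial\theta_n=-\int F'\theta_n\phi$. The middle term is at most $C\|F\|\,\|\phi\|_\infty\|\nabla\theta_n\|_{L^2(U)}\to0$, and the others converge by dominated convergence.
\end{proof}

The bound \eqref{eq:cut} suggests the following condition on a function or vector $\gamma$ that is square-integrable near the origin of $\mathbb{C}^2$: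
\begin{equation}\label{eq:star}
\int_{|x|<\delta}\frac{|\gamma|^2}{|x|^2\log^2(1/|x|)}\,dV<\infty .
\end{equation}
It is preserved under sums. It holds if $\gamma$ is in $W^1$ on a neighborhood of $\{|x|\le\delta\}$, by (F3) applied to a cutoff of $\gamma$. It also holds if $|\gamma|\le C/|x|$, since $\int_0^\delta s^{-1}\log^{-2}(1/s)\,ds<\infty$; without the logarithm this integral would diverge.

\subsection{Sobolev norms in the coordinates $(\zeta,w)$}
For a function $f$ on $T_\rho$ put $f^\sharp=f\circ\Phi$. The chain rule gives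
\begin{equation}\label{eq:chain}
\partial_\zeta f^\sharp=w(\partial_zf)^\sharp,\qquad\partial_wf^\sharp=(\partial_wf)^\sharp+\zeta(\partial_zf)^\sharp,
\end{equation}
and the same formulas with bars on all variables.

\begin{lemma}[pull-back]\label{lem:pull}
Let $\rho\in[1,2]$ and $f\in W^1(T_\rho)$. Then $f^\sharp$, $\nabla_\zeta f^\sharp$ and $|w|\nabla_wf^\sharp$ (derivatives taken on $\mathbb{D}_\rho\times\mathbb{D}_\rho^*$) are in $L^2(\mathbb{D}_\rho^2)$, with norms at most $C\|f\|_{W^1(T_\rho)}$.
\end{lemma}

\begin{proof}
Since $dV=|w|^2\,dA(\zeta)\,dA(w)$, a function $|w|g^\sharp$ has the same $L^2$ norm as $g$. By \eqref{eq:chain}, $|\nabla_\zeta f^\sharp|\le C|w|\,|\nabla f|^\sharp$ and $|\nabla_wf^\sharp|\le C|\nabla f|^\sharp$. This bounds $|w|f^\sharp$, $\nabla_\zeta f^\sharp$ and $|w|\nabla_wf^\sharp$. It remains to remove the weight $|w|$ from $|w|f^\sharp$.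

Let $\psi$ be locally absolutely continuous on $(0,1]$ and vanish near $t=1$. For $\varepsilon>0$,
\[
\int_\varepsilon^1|\psi|^2t\,dt=-\frac{\varepsilon^2}2|\psi(\varepsilon)|^2-\operatorname{Re}\int_\varepsilon^1t^2\bar\psi\psi'\,dt\le\Big(\int_\varepsilon^1|\psi|^2t\,dt\Big)^{1/2}\Big(\int_\varepsilon^1|\psi'|^2t^3\,dt\Big)^{1/2},
\]
so $\int_0^1|\psi|^2t\,dt\le\int_0^1|\psi'|^2t^3\,dt$. Fix a smooth $\chi_0$ with $\chi_0=1$ on $[0,\frac12]$ and $\chi_0=0$ on $[\frac34,\infty)$. By (F5) in polar coordinates, $\psi(t)=\chi_0(t)f^\sharp(\zeta,te^{i\vartheta})$ is admissible for almost every $(\zeta,\vartheta)$. Integrating in $(\zeta,\vartheta)$,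
\[
\int_{|w|<1/2}|f^\sharp|^2\,dA\,dA\le C\int_{\mathbb{D}_\rho^2}|w|^2\big(|f^\sharp|^2+|\nabla_wf^\sharp|^2\big)\,dA\,dA .
\]
Where $|w|\ge\frac12$ we have $|f^\sharp|\le2|w|\,|f^\sharp|$.
\end{proof}

So the pull-back of a $W^1$ function keeps its $\zeta$-derivative in $L^2$ but has its $w$-derivative in $L^2$ only after multiplication by $|w|$. In the other direction nothing is lost.

\begin{lemma}[push-forward]\label{lem:push}
\textup{(a)} Let $\rho\in[1,2]$, $V\in W^1(\mathbb{D}_\rho^2)$ and $v=V\circ\Phi^{-1}$. Then
\begin{equation}\label{eq:push}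
|\nabla v|^\sharp\le C\big(|w|^{-1}|\nabla_\zeta V|+|\nabla_wV|\big),
\end{equation}
and $\|v\|_{W^1(T_\rho)}\le C\|V\|_{W^1(\mathbb{D}_\rho^2)}$.

\textup{(b)} Let $V\in W^1(\mathbb{D}_R^2)$ vanish outside $\overline{\mathbb{D}_r}\times\overline{\mathbb{D}_r}$. Define $\Phi_*V=V\circ\Phi^{-1}$ on $T_R$ and $\Phi_*V=0$ elsewhere. Then $\Phi_*V\in W^1(\mathbb{C}^2)$, its support lies in $\overline{T_r}\subset\Omega$, and $\|\Phi_*V\|_{W^1}\le C\|V\|_{W^1}$.
\end{lemma}

\begin{proof}
(a) Solving \eqref{eq:chain} gives $(\partial_zv)^\sharp=w^{-1}\partial_\zeta V$ and $(\partial_wv)^\sharp=\partial_wV-\zeta w^{-1}\partial_\zeta V$, and the same with bars; this is \eqref{eq:push}. Squaring and integrating against $|w|^2\,dA\,dA$ cancels the factor $|w|^{-2}$.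

(b) The function $\Phi_*V$ vanishes off the compact set $\overline{T_r}$. By \eqref{eq:nested}, the open sets $T_R$ and $\mathbb{C}^2\setminus\overline{T_r}$ cover $\mathbb{C}^2\setminus\{0\}$. On the first $\Phi_*V$ is in $W^1$ by (a), and on the second it is zero. So $\Phi_*V\in W^1(\mathbb{C}^2\setminus\{0\})$ with the stated bound, and the origin is removable by Lemma~\ref{lem:remove}.
\end{proof}

\section{Integration by parts on the annulus}\label{sec:ibp}

In this section $\Omega$ is any domain containing $\overline T$. We begin with the case in which there is no hole.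

\begin{lemma}\label{lem:nohole}
Let $H\in W^1(\mathbb{C}^2)$ have compact support in $\Omega$. Then
\begin{equation}\label{eq:M}
\int_\Omega(\overline\partial v)\,H\,dV=\int_\Omega v\cdot\gamma_H\,dV\qquad\text{for all }v\in\operatorname{Dom}_1(\Omega).
\end{equation}
In particular $\int_\Omega\overline\partial u\cdot\gamma_H\,dV=0$ for all $u\in\operatorname{Dom}_0(\Omega)$.
\end{lemma}

\begin{proof}
For $H\in C_c^\infty(\Omega)$ this is \eqref{eq:formal}. In general the mollifications of $H$ lie in $C_c^\infty(\Omega)$ and converge to $H$ in $W^1$, and both sides are continuous in that norm. For the last statement take $v=\overline\partial u$, which is closed.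
\end{proof}

The next result is step 3 of the plan: an identity that holds for all test objects on $\Omega$, and whose data vanish on $T$, also holds for the larger class of test objects on $\Omega^+$.

\begin{proposition}\label{prop:pass}
\textup{(a)} Let $\gamma\in L^2(\Omega)^2$ and $\psi\in L^2(\Omega)$ vanish almost everywhere on $T$. Assume that $\gamma$ satisfies \eqref{eq:star} and that $\int_\Omega\overline\partial u\cdot\gamma=\int_\Omega u\psi$ for all $u\in\operatorname{Dom}_0(\Omega)$. Then
\[
\int_{\Omega^+}\overline\partial g\cdot\gamma\,dV=\int_{\Omega^+}g\psi\,dV\qquad\text{for all }g\in\operatorname{Dom}_0(\Omega^+).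
\]

\textup{(b)} Let $H\in W^1(\Omega)$ vanish almost everywhere on $T$ and satisfy \eqref{eq:M}. Then
\[
\int_{\Omega^+}(\overline\partial v)\,H\,dV=\int_{\Omega^+}v\cdot\gamma_H\,dV\qquad\text{for all }v\in\operatorname{Dom}_1(\Omega^+).
\]
\end{proposition}

\begin{proof}
(a) \emph{Localization.} Write $g=(1-\kappa)g+\kappa g$. The function $(1-\kappa)g$ vanishes near $\overline T$; extended by zero it belongs to $\operatorname{Dom}_0(\Omega)$, with $\overline\partial$ equal to $(1-\kappa)\overline\partial g-g\overline\partial\kappa$, and the hypothesis applies to it. It remains to treat $G=\kappa g$, which vanishes outside the compact set $K=\operatorname{supp}\kappa\subset\Omega$. Let $X=\mathbb{C}^2\setminus\overline T$ and extend $G$ by zero to $X$. Since $X$ is the union of the open sets $\Omega^+$ and $X\setminus K$, we have $G\in\operatorname{Dom}_0(X)$.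

\emph{Dilation.} The function $G$ is not defined across $\partial T$, so we shrink the hole. For $\lambda>1$ let $G_\lambda=G\circ m_\lambda$, defined on $X_\lambda=m_\lambda^{-1}(X)=\mathbb{C}^2\setminus\overline{T_{1/\lambda}}$. By \eqref{eq:nested}, $X_\lambda$ contains every point outside $T\cup\{0\}$; in particular $X\subset X_\lambda$. Because $m_\lambda$ is complex-linear and diagonal,
\[
\partial_{\bar z}G_\lambda=\lambda^2(\partial_{\bar z}G)\circ m_\lambda,\qquad\partial_{\bar w}G_\lambda=\lambda(\partial_{\bar w}G)\circ m_\lambda\qquad\text{on }X_\lambda,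
\]
so $G_\lambda\in\operatorname{Dom}_0(X_\lambda)$. For $F\in L^2(\mathbb{C}^2)$ one has $F\circ m_\lambda\to F$ in $L^2$ as $\lambda\to1$. Applied to the extensions by zero of $G$, $\partial_{\bar z}G$ and $\partial_{\bar w}G$, this gives $G_\lambda\to G$ and $\overline\partial G_\lambda\to\overline\partial G$ in $L^2(X)$. For $\lambda$ near $1$, $G_\lambda$ vanishes outside a fixed compact set $K'\subset\Omega$. It suffices to prove the identity for $G_\lambda|_{\Omega^+}$ with such a $\lambda$ fixed.

\emph{Cutoff at the origin.} The map $m_\lambda$ fixes the origin, so $G_\lambda$ is defined across $\partial T$ everywhere except there. Let $n$ be so large that $\varepsilon_n<\delta$. The closed set $\{x\notin T:|x|\ge\varepsilon_{n+1}\}$ is disjoint from the compact set $\overline{T_{1/\lambda}}$. Choose $\sigma\in C^\infty(\mathbb{C}^2)$ with $\sigma=1$ near the former and $\sigma=0$ near the latter. Then $Q=\sigma\theta_nG_\lambda$, extended by zero over $\overline{T_{1/\lambda}}$, belongs to $\operatorname{Dom}_0(\Omega)$, because $\sigma\theta_n$ and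 its gradient are bounded on $K'$. On $X$ we have $\sigma\theta_n=\theta_n$, since $\sigma=1$ at each point of $X$ where $\theta_n\ne0$. Apply the hypothesis to $Q$. As $\gamma$ and $\psi$ vanish on $T$ and $\partial T$ is null,
\[
\int_{\Omega^+}\theta_n\,\overline\partial G_\lambda\cdot\gamma+\int_{\Omega^+}G_\lambda\,\overline\partial\theta_n\cdot\gamma=\int_{\Omega^+}\theta_nG_\lambda\psi .
\]
By \eqref{eq:cut} and the Cauchy--Schwarz inequality, the middle term is at most
\[
C\,\|G_\lambda\|_{L^2(\Omega^+)}\Big(\int_{\Sigma_n}\frac{|\gamma|^2}{|x|^2\log^2(1/|x|)}\,dV\Big)^{1/2},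
\]
which tends to $0$ by \eqref{eq:star}, since the shells $\Sigma_n$ shrink to the origin. The other two terms converge by dominated convergence.

(b) The form $(1-\kappa)v$, extended by zero, is in $\operatorname{Dom}_1(\Omega)$, and \eqref{eq:M} applies to it. Replace $v$ by $\kappa v$, extended by zero to $X$, and put $v_\lambda=m_\lambda^*v=(\lambda^2v_1\circ m_\lambda,\ \lambda v_2\circ m_\lambda)$ on $X_\lambda$. Then $\overline\partial v_\lambda=\lambda^3(\overline\partial v)\circ m_\lambda$, so $v_\lambda\to v$ and $\overline\partial v_\lambda\to\overline\partial v$ in $L^2(X)$, and it suffices to treat $v_\lambda$. With $\sigma$ as above, $\sigma\theta_nv_\lambda\in\operatorname{Dom}_1(\Omega)$. Since $H$ and $\gamma_H$ vanish on $T$, \eqref{eq:M} for this form reads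
\[
\int_{\Omega^+}\theta_n(\overline\partial v_\lambda)H+\int_{\Omega^+}\big(\partial_{\bar z}\theta_n\,v_{\lambda,2}-\partial_{\bar w}\theta_n\,v_{\lambda,1}\big)H=\int_{\Omega^+}\theta_n\,v_\lambda\cdot\gamma_H .
\]
This time the gradient of the cutoff is paired with $H$, which satisfies \eqref{eq:star} because it is in $W^1(\Omega)$. The middle term tends to $0$ by the estimate used in (a).
\end{proof}

Part (b) needs no extra hypothesis at the origin, because there the object that vanishes on $T$ has a derivative in $L^2$. In part (a) the vector $\gamma$ is only in $L^2$, and \eqref{eq:star} has to be supplied by its construction.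

\section{Solving $\overline\partial$ on the triangle in $W^1$}\label{sec:solve}

\subsection{Cauchy transforms on the bidisc}
For $q\in L^2(\mathbb{D})$ let
\[
\mathcal{K}q(a)=\frac1\pi\int_{\mathbb{D}}\frac{q(b)}{a-b}\,dA(b),\qquad a\in\mathbb{C}.
\]
Since $1/(\pi a)$ is the fundamental solution of $\partial_{\bar a}$, we have $\partial_{\bar a}\mathcal{K}q=1_{\mathbb{D}}q$ on $\mathbb{C}$. Young's inequality gives $\|\mathcal{K}q\|_{L^2(\mathbb{D}_3)}\le8\|q\|$. Multiplying by a cutoff in $C_c^\infty(\mathbb{D}_3)$ that equals $1$ on $\mathbb{D}_2$ and applying (F2), we get $\|\mathcal{K}q\|_{W^1(\mathbb{D}_2)}\le C\|q\|$.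

Fix $\rho\in[1,2]$. For $F\in L^2(\mathbb{D}_\rho^2)$ let $\mathcal{K}_wF(\zeta,w)=\frac1\pi\int_{\mathbb{D}}F(\zeta,b)(w-b)^{-1}dA(b)$, and define $\mathcal{K}_\zeta F$ with the roles of the variables exchanged. The integration is always over the unit disc, but the result is defined on the larger bidisc; this is how the solution below comes with an extension.

\begin{lemma}\label{lem:K}
Let $F\in L^2(\mathbb{D}_\rho^2)$.
\begin{itemize}
\item[(a)] $\mathcal{K}_wF$ and $\nabla_w\mathcal{K}_wF$ are in $L^2(\mathbb{D}_\rho^2)$ with norms at most $C\|F\|$, and $\partial_{\bar w}\mathcal{K}_wF=1_{\mathbb{D}}(w)F$.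
\item[(b)] If $\partial$ is a first-order derivative in $\zeta$ and $\partial F\in L^2(\mathbb{D}_\rho^2)$, then $\partial\mathcal{K}_wF=\mathcal{K}_w\partial F$.
\end{itemize}
The same holds with $\zeta$ and $w$ exchanged.
\end{lemma}

\begin{proof}
(a) The bound for $\mathcal{K}_wF$ follows by integrating the one-variable bound in $\zeta$. For $\phi\in C_c^\infty(\mathbb{D}_\rho^2)$, the one-variable $W^1$ bound gives $|\int\mathcal{K}_wF\,\nabla_w\phi\,dA(w)|\le C\|F(\zeta,\cdot)\|\,\|\phi(\zeta,\cdot)\|$ for almost every $\zeta$. Integrating, $|\int\mathcal{K}_wF\,\nabla_w\phi|\le C\|F\|\,\|\phi\|$, so the distribution $\nabla_w\mathcal{K}_wF$ is in $L^2$ with norm at most $C\|F\|$. The formula for $\partial_{\bar w}$ is obtained by integrating the one-variable formula, tested against $\phi(\zeta,\cdot)$, in $\zeta$.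

(b) By (F5), for almost every $b$ and every $w$,
\[
\int F(\zeta,b)\,\partial\phi(\zeta,w)\,dA(\zeta)=-\int\partial F(\zeta,b)\,\phi(\zeta,w)\,dA(\zeta).
\]
Multiply by $1/(\pi(w-b))$ and integrate over $b\in\mathbb{D}$ and $w\in\mathbb{D}_\rho$. The integrals converge absolutely, since $\int_{\mathbb{D}_\rho}|w-b|^{-1}dA(w)\le C$ and $F,\partial F\in L^1$. Fubini's theorem gives $\int\mathcal{K}_wF\,\partial\phi=-\int(\mathcal{K}_w\partial F)\,\phi$.
\end{proof}

To solve $\overline\partial V=F_1\,d\bar\zeta+F_2\,d\bar w$ on $\mathbb{D}^2$, first solve the $w$-equation with $\mathcal{K}_wF_2$. The defect in the $\zeta$-equation, $F_1-\mathcal{K}_w\partial_{\bar\zeta}F_2$, is holomorphic in $w$ when the form is closed, and $\mathcal{K}_\zeta$ removes it without spoiling the $w$-equation. Each transform gains a derivative in its own variable only. So a $W^1$ estimate needs from $F_2$ only a $\zeta$-derivative and from $F_1$ only a $w$-derivative, and then a mixed second derivative of $V$ is gained as well.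

\begin{lemma}\label{lem:bidisc}
Let $\rho\in[1,2]$ and suppose that $F_1$, $\nabla_wF_1$, $F_2$, $\nabla_\zeta F_2$ are in $L^2(\mathbb{D}_\rho^2)$ with norms at most $N$, and that $\partial_{\bar\zeta}F_2=\partial_{\bar w}F_1$ almost everywhere on $\mathbb{D}^2$. Then
\[
V=\mathcal{K}_wF_2+\mathcal{K}_\zeta F_1-\mathcal{K}_\zeta\mathcal{K}_w\partial_{\bar\zeta}F_2
\]
satisfies $\partial_{\bar\zeta}V=F_1$ and $\partial_{\bar w}V=F_2$ on $\mathbb{D}^2$, and $V$, $\nabla_\zeta V$, $\nabla_wV$, $\nabla_\zeta\nabla_wV$ are in $L^2(\mathbb{D}_\rho^2)$ with norms at most $CN$.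
\end{lemma}

\begin{proof}
Put $F_3=\partial_{\bar\zeta}F_2\in L^2(\mathbb{D}_\rho^2)$. By Lemma~\ref{lem:K}, on $\mathbb{D}^2$,
\[
\partial_{\bar\zeta}V=\mathcal{K}_wF_3+F_1-\mathcal{K}_wF_3=F_1,\qquad\partial_{\bar w}V=F_2+\mathcal{K}_\zeta\big(\partial_{\bar w}F_1-F_3\big)=F_2;
\]
in the last step, for $w\in\mathbb{D}$ the operator $\mathcal{K}_\zeta$ sees only values on $\mathbb{D}^2$. For the estimates we take the three terms in turn; every expression below is in $L^2$ with norm at most $CN$ by Lemma~\ref{lem:K}(a), and the identities are Lemma~\ref{lem:K}(b). For the first term we have $\nabla_w\mathcal{K}_wF_2$, then $\nabla_\zeta\mathcal{K}_wF_2=\mathcal{K}_w\nabla_\zeta F_2$, and the mixed derivative is $\nabla_w\mathcal{K}_w(\nabla_\zeta F_2)$. For the second we have $\nabla_\zeta\mathcal{K}_\zeta F_1$, then $\nabla_w\mathcal{K}_\zeta F_1=\mathcal{K}_\zeta\nabla_wF_1$, and the mixed derivative is $\nabla_\zeta\mathcal{K}_\zeta(\nabla_wF_1)$. For the third we have $\nabla_\zeta\mathcal{K}_\zeta(\mathcal{K}_wF_3)$, then $\nabla_w\mathcal{K}_\zeta\mathcal{K}_wF_3=\mathcal{K}_\zeta(\nabla_w\mathcal{K}_wF_3)$,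 and the mixed derivative is $\nabla_\zeta\mathcal{K}_\zeta(\nabla_w\mathcal{K}_wF_3)$.
\end{proof}

\subsection{Transfer to the triangle}
The hypotheses of Lemma~\ref{lem:bidisc} match what the pull-back provides: the only $w$-derivative required is that of $F_1$, and the coefficient $F_1$ of a pulled-back form carries the factor $\bar w$ that Lemma~\ref{lem:pull} asks for.

\begin{lemma}\label{lem:pullform}
Let $\rho\in[1,2]$ and let $f=(f_1,f_2)\in W^1(T_\rho)^2$ satisfy $\overline\partial f=0$ on $T$. Put $F_1=\bar wf_1^\sharp$ and $F_2=f_2^\sharp+\bar\zeta f_1^\sharp$, so that $\Phi^*f=F_1\,d\bar\zeta+F_2\,d\bar w$. Then $F_1,F_2$ satisfy the hypotheses of Lemma~\ref{lem:bidisc} with $N=C\|f\|_{W^1(T_\rho)}$, and the function $v=V\circ\Phi^{-1}$ solves $\overline\partial v=f$ on $T$.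
\end{lemma}

\begin{proof}
The formula for $\Phi^*f$ follows from $d\bar z=\bar w\,d\bar\zeta+\bar\zeta\,d\bar w$. On $\mathbb{D}_\rho\times\mathbb{D}_\rho^*$ we have $|\nabla_wF_1|\le C(|f_1^\sharp|+|w|\,|\nabla_wf_1^\sharp|)$ and $|\nabla_\zeta F_2|\le C(|\nabla_\zeta f_2^\sharp|+|f_1^\sharp|+|\nabla_\zeta f_1^\sharp|)$, and these are bounded in $L^2$ by Lemma~\ref{lem:pull}. By Lemma~\ref{lem:remove} they are the weak derivatives on all of $\mathbb{D}_\rho^2$. By \eqref{eq:chain},
\[
\partial_{\bar\zeta}F_2=\bar w(\partial_{\bar z}f_2)^\sharp+f_1^\sharp+\bar\zeta\bar w(\partial_{\bar z}f_1)^\sharp,\qquad\partial_{\bar w}F_1=f_1^\sharp+\bar w(\partial_{\bar w}f_1)^\sharp+\bar w\bar\zeta(\partial_{\bar z}f_1)^\sharp,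
\]
so the difference is $\bar w(\overline\partial f)^\sharp$, which vanishes on $\mathbb{D}\times\mathbb{D}^*$. Finally $\Phi$ is biholomorphic, so $\Phi^*\overline\partial v=\overline\partial V=\Phi^*f$ on $\mathbb{D}\times\mathbb{D}^*$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:both}(a)]
Take $\rho=1$ in Lemmas~\ref{lem:pullform} and \ref{lem:bidisc}. Then $u=V\circ\Phi^{-1}$ solves $\overline\partial u=f$, and $\|u\|_{W^1(T)}\le C\|V\|_{W^1(\mathbb{D}^2)}\le C\|f\|_{W^1(T)}$ by Lemma~\ref{lem:push}(a).
\end{proof}

For step 3 of the plan we need \eqref{eq:star} for $\nabla v$. By \eqref{eq:push} and the Jacobian, the critical term in $\int|\nabla v|^2|x|^{-2}dV$ is $\int|\nabla_\zeta V|^2|w|^{-2}\,dA\,dA$. The mixed derivative tells us that $\nabla_\zeta V$ is a $W^1$ function of $w$. In the plane, Hardy's inequality with weight $|w|^{-2}$ fails, already for a function equal to $1$ near $0$. It holds with a logarithm, and this is the logarithm allowed in \eqref{eq:star}.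

\begin{lemma}\label{lem:loghardy}
If $q\in W^1(\mathbb{D}_R)$ has compact support in $\mathbb{D}_R$, then
\[
\int_{\mathbb{D}_R}\frac{|q|^2}{|w|^2\log^2(R/|w|)}\,dA\le4\int_{\mathbb{D}_R}|\nabla q|^2\,dA .
\]
\end{lemma}

\begin{proof}
If $\psi\in C^1(0,\infty)$ vanishes near $0$, then $\int_0^M|\psi|^2t^{-2}dt=-|\psi(M)|^2/M+2\operatorname{Re}\int_0^M\bar\psi\psi't^{-1}dt$, and the Cauchy--Schwarz inequality gives $\int_0^\infty|\psi|^2t^{-2}dt\le4\int_0^\infty|\psi'|^2dt$. Let $q\in C_c^\infty(\mathbb{D}_R)$ and write $w=Re^{-t}e^{i\vartheta}$, $t>0$, so that $dA=|w|^2dt\,d\vartheta$ and $|\partial_tq|\le|w|\,|\nabla q|$. As $q$ vanishes for $t$ near $0$, the left side of the lemma equals $\int_0^{2\pi}\int_0^\infty|q|^2t^{-2}dt\,d\vartheta\le4\int_0^{2\pi}\int_0^\infty|\partial_tq|^2dt\,d\vartheta\le4\int|\nabla q|^2dA$. For general $q$, mollify and apply Fatou's lemma along a subsequence that converges almost everywhere.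
\end{proof}

\begin{proposition}\label{prop:solve}
Let $f\in W^1(T_R)^2$ satisfy $\overline\partial f=0$ on $T$. Then there is $v\in W^1(\mathbb{C}^2)$ with support in $\overline{T_r}$ such that $\overline\partial v=f$ on $T$, $\|v\|_{W^1}\le C\|f\|_{W^1(T_R)}$, and $\nabla v$ satisfies \eqref{eq:star}.
\end{proposition}

\begin{proof}
Let $V$ be given by Lemmas~\ref{lem:pullform} and \ref{lem:bidisc} with $\rho=R$. Put $\widetilde V=\chi(\zeta)\chi(w)V$ and $v=\Phi_*\widetilde V$. Since $\widetilde V=V$ on $\mathbb{D}^2$, we have $\overline\partial v=f$ on $T$, and Lemma~\ref{lem:push}(b) gives the support and the bound.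

By the product rule, $\nabla_\zeta\widetilde V$ and $\nabla_w\nabla_\zeta\widetilde V$ are in $L^2(\mathbb{D}_R^2)$. By (F5), for almost every $\zeta$ each component of $\nabla_\zeta\widetilde V(\zeta,\cdot)$ is in $W^1(\mathbb{D}_R)$, with support in $\overline{\mathbb{D}_r}$. Write $L(w)=\log(R/|w|)$. Lemma~\ref{lem:loghardy}, integrated in $\zeta$, gives $\int|\nabla_\zeta\widetilde V|^2|w|^{-2}L^{-2}\,dA\,dA\le4\|\nabla_w\nabla_\zeta\widetilde V\|^2<\infty$. By \eqref{eq:push}, and because $L\ge1$ for $|w|<\delta$,
\[
\int_{T_R\cap\{|w|<\delta\}}\frac{|\nabla v|^2}{|w|^2L^2}\,dV\le C\int_{|w|<\delta}\Big(\frac{|\nabla_\zeta\widetilde V|^2}{|w|^2L^2}+|\nabla_w\widetilde V|^2\Big)\,dA\,dA<\infty .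
\]
It remains to compare weights. The function $t\mapsto t\log(R/t)$ increases on $(0,R/e)$, and $\log(R/t)\le2\log(1/t)$ for $t\le1/R$. So for $0<|w|\le|x|<\delta$ we have $|w|L(w)\le|x|\log(R/|x|)\le2|x|\log(1/|x|)$, and \eqref{eq:star} follows.
\end{proof}

\section{Closed range}\label{sec:closed}

In the first two subsections, which together prove Theorem~\ref{thm:equiv}, $\Omega$ is any domain containing $\overline T$.

\subsection{From $\Omega$ to $\Omega^+$}
Assume that $B(\Omega)$ is closed. By (F1), $\|u\|\le C\|\overline\partial u\|$ for all $u$ in $\mathcal{H}=\operatorname{Dom}_0(\Omega)\cap A^2(\Omega)^\perp$.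

\begin{proposition}\label{prop:adjoint}
Let $\varphi\in L^2(\Omega^+)$ satisfy $\int_{\Omega^+}\varphi h=0$ for all $h\in A^2(\Omega)$. Then there is $\gamma\in L^2(\Omega^+)^2$ with $\|\gamma\|\le C\|\varphi\|$ and
\begin{equation}\label{eq:adjoint}
\int_{\Omega^+}\overline\partial g\cdot\gamma\,dV=\int_{\Omega^+}g\varphi\,dV\qquad\text{for all }g\in\operatorname{Dom}_0(\Omega^+).
\end{equation}
\end{proposition}

\begin{proof}
Extend $\varphi$ by zero to $\Omega$.

\emph{Step 1: the identity on $\Omega$.} With the inner product $(\overline\partial u,\overline\partial s)$ the space $\mathcal{H}$ is complete, since $\overline\partial$ is closed and $\|u\|\le C\|\overline\partial u\|$, and $u\mapsto\int u\varphi$ is a bounded functional on it. By the Riesz representation theorem there is $s\in\mathcal{H}$ with $(\overline\partial u,\overline\partial s)=\int u\varphi$ for $u\in\mathcal{H}$, and $u=s$ gives $\|\overline\partial s\|+\|s\|\le C\|\varphi\|$. Both sides vanish for $u\in A^2(\Omega)$, and $\operatorname{Dom}_0(\Omega)=\mathcal{H}\oplus A^2(\Omega)$.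 So $\beta=\overline{\overline\partial s}=(\partial_z\bar s,\partial_w\bar s)$ satisfies
\begin{equation}\label{eq:beta}
\int_\Omega\overline\partial u\cdot\beta=\int_\Omega u\varphi\quad\text{for all }u\in\operatorname{Dom}_0(\Omega),\qquad\|\beta\|\le C\|\varphi\|.
\end{equation}
Testing with $u\in C_c^\infty(\Omega)$ gives $\overline\partial\cdot\beta=-\varphi$, that is, $\Delta\bar s=-4\varphi$. This is the reason for taking $\beta$ to be a gradient: by (F4), $\|\beta\|_{W^1(U)}\le C\|\varphi\|$ on a fixed neighborhood $U\Subset\Omega$ of $\overline{T_R}\cup\{|x|\le\delta\}$. In particular $\beta$ satisfies \eqref{eq:star}.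

\emph{Step 2: removing $\beta$ from $T$.} Let $f=(\beta_2,-\beta_1)\in W^1(T_R)^2$. Then $\overline\partial f=-\partial_{\bar z}\beta_1-\partial_{\bar w}\beta_2=\varphi$, which vanishes on $T$. Take $v$ from Proposition~\ref{prop:solve} and put
\[
\gamma=\beta+\gamma_v=(\beta_1+\partial_{\bar w}v,\ \beta_2-\partial_{\bar z}v).
\]
Then $\gamma=0$ on $T$, $\|\gamma\|_{L^2(\Omega)}\le C\|\varphi\|$, and $\gamma$ satisfies \eqref{eq:star}. By Lemma~\ref{lem:nohole}, the identity in \eqref{eq:beta} holds with $\gamma$ in place of $\beta$.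

\emph{Step 3.} Proposition~\ref{prop:pass}(a) with $\psi=\varphi$ gives \eqref{eq:adjoint}.
\end{proof}

Let $Y$ be the closure in $L^2(\Omega^+)$ of the restrictions of functions in $A^2(\Omega)$; it is contained in the closed space $A^2(\Omega^+)$. If $g\in\operatorname{Dom}_0(\Omega^+)$ is orthogonal to $Y$, then $\varphi=\bar g$ is admissible in Proposition~\ref{prop:adjoint}, and
\[
\|g\|^2=\int_{\Omega^+}g\varphi=\int_{\Omega^+}\overline\partial g\cdot\gamma\le C\|\overline\partial g\|\,\|g\|.
\]
For a general $g\in\operatorname{Dom}_0(\Omega^+)$, subtracting the orthogonal projection onto $Y$ does not change $\overline\partial g$. Hence $\operatorname{dist}(g,A^2(\Omega^+))\le C\|\overline\partial g\|$, and $B(\Omega^+)$ is closed by (F1). This proves the ``if'' part of Theorem~\ref{thm:equiv}, and with it Theorem~\ref{thm:main}.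

\subsection{From $\Omega^+$ to $\Omega$}
Assume that $B(\Omega^+)$ is closed. The estimate on $\Omega^+$ approximates a function by a holomorphic function on $\Omega^+$, and we need that function to extend over the hole. For (F6) we check that $\Omega^+$ is connected. The set $X=\mathbb{C}^2\setminus\overline T$ is connected: $\overline T$ is star-shaped about $0$, so each $x\in X$ is joined inside $X$, along $tx$ with $t\ge1$, to the complement of a large ball, which is connected. Now $\mathbb{C}^2=\Omega\cup X$ and $\Omega\cap X=\Omega^+\ne\emptyset$, and the reduced Mayer--Vietoris sequence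
\[
0=H_1(\mathbb{C}^2)\to\widetilde H_0(\Omega^+)\to\widetilde H_0(\Omega)\oplus\widetilde H_0(X)=0
\]
shows that $\Omega^+$ is connected. So each $h\in A^2(\Omega^+)$ extends to $\hat h\in\mathcal{O}(\Omega)$, and $\hat h\in A^2(\Omega)$ because it is bounded on the compact set $\overline T$.

Let $u\in\operatorname{Dom}_0(\Omega)$. By (F1) there is $h\in A^2(\Omega^+)$ with $\|u-h\|_{L^2(\Omega^+)}\le C\|\overline\partial u\|$. Put $q=u-\hat h$. Then $\overline\partial(\kappa q)=\kappa\overline\partial u+q\overline\partial\kappa$, and $\overline\partial\kappa$ is supported in $\Omega^+$, so $\|\overline\partial(\kappa q)\|\le C\|\overline\partial u\|$. By (F2), $\|\kappa q\|\le C\|\overline\partial u\|$. Since $1-\kappa$ vanishes on $\overline T$,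
\[
\|q\|_{L^2(\Omega)}\le\|\kappa q\|+\|q\|_{L^2(\Omega^+)}\le C\|\overline\partial u\|.
\]
Thus $\operatorname{dist}(u,A^2(\Omega))\le C\|\overline\partial u\|$, and $B(\Omega)$ is closed. This completes the proof of Theorem~\ref{thm:equiv}. \qed

\begin{remark}
Boundedness cannot be dropped from Theorem~\ref{thm:main}. For $\Omega=\mathbb{C}^2$ we have $A^2(\Omega)=0$, and the estimate $\|u\|\le C\|\overline\partial u\|$ fails for $u_t(x)=u(x/t)$ with $0\ne u\in C_c^\infty$, since $\|u_t\|=t^2\|u\|$ and $\|\overline\partial u_t\|=t\|\overline\partial u\|$. By Theorem~\ref{thm:equiv}, the range is not closed on $\mathbb{C}^2\setminus\overline T$.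
\end{remark}

\subsection{The $\overline\partial$-Neumann operator}
Let $\Omega$ be bounded and pseudoconvex. Write $L_0$ and $L_1$ for the maximal operators on functions and on $(0,1)$-forms on $\Omega^+$. The $\overline\partial$-Laplacian $\Box=L_0L_0^*+L_1^*L_1$ is defined on those $u\in\operatorname{Dom}L_0^*\cap\operatorname{Dom}L_1$ with $L_0^*u\in\operatorname{Dom}L_0$ and $L_1u\in\operatorname{Dom}L_1^*$. It is self-adjoint, $(\Box u,u)=\|L_0^*u\|^2+\|L_1u\|^2$, and so $\ker\Box=\ker L_0^*\cap\ker L_1=Z(\Omega^+)\cap B(\Omega^+)^\perp$. When $\Box$ has closed range, the $\overline\partial$-Neumann operator is its inverse on $(\ker\Box)^\perp$, extended by zero on $\ker\Box$.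

\begin{proof}[Proof of Corollary~\ref{cor:both}(b)]
The operator $L_1$ is onto: extend the datum by zero to $\Omega$, where it is closed for degree reasons, solve by H\"ormander's theorem with $q=2$, and restrict. The range $B(\Omega^+)$ of $L_0$ is closed by Theorem~\ref{thm:main}. Hence $L^2_{(0,1)}(\Omega^+)=B(\Omega^+)\oplus\ker\Box\oplus Z(\Omega^+)^\perp$. Let $u\in\operatorname{Dom}\Box$ be orthogonal to $\ker\Box$ and write $u=u_1+u_2$ with $u_1\in B(\Omega^+)$ and $u_2\perp Z(\Omega^+)$. Since $u_1\in\ker L_1$, we have $u_2\in\operatorname{Dom}L_1$ and $L_1u_2=L_1u$, so $\|u_2\|\le C\|L_1u\|$ by (F1). By (F1) again, $u_1=L_0g$ with $\|g\|\le C\|u_1\|$, so $\|u_1\|^2=(L_0g,u)=(g,L_0^*u)\le C\|u_1\|\,\|L_0^*u\|$. Therefore $\|u\|^2\le C(\Box u,u)\le C\|\Box u\|\,\|u\|$. By (F1), $\Box$ has closed range, and its inverse on $(\ker\Box)^\perp$ is bounded.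
\end{proof}

\section{The cohomology as a dual space}\label{sec:dual}

Throughout this section $\Omega$ is bounded and pseudoconvex. Since $B(\Omega^+)$ is closed, it is determined by its annihilator $\Gamma$. We show that each element of $\Gamma$ has the form $\gamma_H$ with $H|_T\in A$, that those with $H|_T=0$ express the condition $\overline\partial f=0$, and that every element of $A$ occurs. We begin with $A$ itself.

\subsection{The space $A$ and an extension operator}

\begin{lemma}\label{lem:A}
The monomials $e_{jk}$, $j,k\ge0$, form an orthogonal basis of $A$. There is a bounded linear operator $\mathcal{E}:A\to W^1(\mathbb{C}^2)$ with $\mathcal{E}h=h$ on $T$ and $\operatorname{supp}\mathcal{E}h\subset\overline{T_r}$.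
\end{lemma}

\begin{proof}
A function $h\in\mathcal{O}(T)$ has an expansion $h^\sharp=\sum_{j\ge0,\,k\in\mathbb{Z}}a_{jk}\zeta^jw^k$ that converges locally uniformly on $\mathbb{D}\times\mathbb{D}^*$, together with its derivatives. For $e_{jk}=z^jw^{k-j}$, $j\ge0$, $k\in\mathbb{Z}$,
\[
e_{jk}^\sharp=\zeta^jw^k,\qquad(\partial_ze_{jk})^\sharp=j\,\zeta^{j-1}w^{k-1},\qquad(\partial_we_{jk})^\sharp=(k-j)\,\zeta^jw^{k-1}.
\]
In each of these three families, different pairs $(j,k)$ give different monomials. For holomorphic $h$, $|\nabla h|^2=2|\partial_zh|^2+2|\partial_wh|^2$. Parseval's identity on the tori $\{|\zeta|=s,|w|=t\}$, integrated in $s$ and $t$ against the Jacobian, gives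
\begin{equation}\label{eq:parseval}
\|h\|_{W^1(T)}^2=\sum_{a_{jk}\ne0}|a_{jk}|^2c_{jk},\qquad c_{jk}=\|e_{jk}\|^2_{W^1(T)}\in(0,\infty],
\end{equation}
where
\[
c_{jk}=\int_{\mathbb{D}^2}|\zeta|^{2j}|w|^{2k+2}+2j^2\int_{\mathbb{D}^2}|\zeta|^{2j-2}|w|^{2k}+2(k-j)^2\int_{\mathbb{D}^2}|\zeta|^{2j}|w|^{2k}
\]
and a term whose coefficient is zero is omitted. For $k\ge0$ all terms are finite. For $k\le-1$ the integral $\int_{\mathbb{D}}|w|^{2k}dA$ diverges, so the second term is infinite if $j\ge1$ and the third if $j=0$. Hence $e_{jk}\in A$ exactly when $k\ge0$, and $a_{jk}=0$ for $k<0$ when $h\in A$. Integration in the angles shows that the $e_{jk}$ are orthogonal, and \eqref{eq:parseval} applied to the tails of the series shows that the partial sums converge to $h$ in $A$.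

So for $h\in A$ the function $h^\sharp$ is holomorphic on the whole bidisc $\mathbb{D}^2$. By Lemma~\ref{lem:pull}, $h^\sharp$, $\partial_\zeta h^\sharp$ and $|w|\partial_wh^\sharp$ have $L^2(\mathbb{D}^2)$ norms at most $C\|h\|_A$. Holomorphy removes the last weight: for a power series $u=\sum_{j,m\ge0}b_{jm}\zeta^jw^m$, the formula $\int_{\mathbb{D}}|a|^{2m}dA=\pi/(m+1)$ gives
\[
\int_{\mathbb{D}^2}|u|^2=\sum\frac{\pi^2|b_{jm}|^2}{(j+1)(m+1)}\le2\sum\frac{\pi^2|b_{jm}|^2}{(j+1)(m+2)}=2\int_{\mathbb{D}^2}|w|^2|u|^2 ,
\]
and we take $u=\partial_wh^\sharp$. Thus $\|h^\sharp\|_{W^1(\mathbb{D}^2)}\le C\|h\|_A$. Extend $h^\sharp$ from the convex domain $\mathbb{D}^2$ by (F7), multiply by $\chi(\zeta)\chi(w)$, and apply $\Phi_*$. Lemma~\ref{lem:push}(b) shows that the result $\mathcal{E}h$ has the required properties.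
\end{proof}

\subsection{The annihilator of the range}
For a subspace $S\subset L^2(\Omega^+)^2$ let $S^\circ$ be its annihilator for the bilinear pairing $\int_{\Omega^+}f\cdot\gamma$. It is the complex conjugate of the orthogonal complement, so $S^{\circ\circ}$ is the closure of $S$. Put $\Gamma=B(\Omega^+)^\circ$, a closed subspace. By Theorem~\ref{thm:main},
\begin{equation}\label{eq:range}
B(\Omega^+)=\Gamma^\circ .
\end{equation}
Elements of $\Gamma$ are extended by zero to $\Omega$. Let $\mathcal{M}$ be the linear space of all $H\in W^1(\Omega)$ that satisfy \eqref{eq:M}. This is a weak way of saying that $H$ vanishes on $\partial\Omega$, on which no regularity is assumed. By Lemma~\ref{lem:nohole}, $\mathcal{M}$ contains the $W^1$ functions with compact support in $\Omega$.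

\begin{lemma}\label{lem:potential}
Each $\gamma\in\Gamma$ equals $\gamma_H$ for exactly one $H\in\mathcal{M}$, and $\|H\|_{W^1(\Omega)}\le C\|\gamma\|$.
\end{lemma}

\begin{proof}
Functions in $\operatorname{Dom}_0(\Omega)$ restrict to functions in $\operatorname{Dom}_0(\Omega^+)$, so $\int_\Omega v\cdot\gamma=0$ for $v\in B(\Omega)$, and $B(\Omega)=Z(\Omega)$ by H\"ormander's theorem with $q=1$. By the same theorem with $q=2$, every $a\in L^2(\Omega)$ equals $\overline\partial v$ for some $v\in\operatorname{Dom}_1(\Omega)$ with $\|v\|\le C\|a\|$. Hence $\Lambda(\overline\partial v)=\int_\Omega v\cdot\gamma$ is a well-defined linear functional on $L^2(\Omega)$ of norm at most $C\|\gamma\|$, and there is $H\in L^2(\Omega)$ with $\|H\|\le C\|\gamma\|$ and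
\[
\int_\Omega(\overline\partial v)H=\int_\Omega v\cdot\gamma\qquad\text{for all }v\in\operatorname{Dom}_1(\Omega).
\]
Taking for $v$ the restrictions of test forms on $\mathbb{C}^2$, we see that the extensions by zero of $H$ and $\gamma$ to $\mathbb{C}^2$ satisfy $\gamma_H=\gamma$ in the sense of distributions on $\mathbb{C}^2$. As $\Omega$ is bounded, (F2) gives $H\in W^1(\mathbb{C}^2)$ with $\|\nabla H\|=2\|\gamma\|$. The displayed identity is then \eqref{eq:M}, so $H\in\mathcal{M}$. If $H,H'\in\mathcal{M}$ have $\gamma_H=\gamma_{H'}$, then \eqref{eq:M} gives $\int_\Omega a(H-H')=0$ for all $a\in L^2(\Omega)$, so $H=H'$.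
\end{proof}

Since $\gamma=0$ on $T$, the function $H$ is holomorphic on $T$. So $\mathcal{R}\gamma=H|_T$ defines a bounded linear map $\mathcal{R}:\Gamma\to A$. Let $\Gamma_0=\ker\mathcal{R}$.

\begin{lemma}\label{lem:gamma0}
If $H\in\mathcal{M}$ and $H=0$ on $T$, then $\gamma_H\in\Gamma_0$. Moreover $\Gamma_0^\circ=Z(\Omega^+)$.
\end{lemma}

\begin{proof}
For such an $H$, Proposition~\ref{prop:pass}(b) gives $\int_{\Omega^+}f\cdot\gamma_H=0$ for every $f\in Z(\Omega^+)$. Since $B(\Omega^+)\subset Z(\Omega^+)$, we get $\gamma_H\in\Gamma$, and $\mathcal{R}\gamma_H=H|_T=0$ by the uniqueness in Lemma~\ref{lem:potential}. By that lemma every element of $\Gamma_0$ is of this form, so $Z(\Omega^+)\subset\Gamma_0^\circ$. Conversely, if $f\in\Gamma_0^\circ$, then $\int f\cdot\gamma_H=0$ for all $H\in C_c^\infty(\Omega^+)$, which by \eqref{eq:formal} means $\overline\partial f=0$.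
\end{proof}

It remains to show that $\mathcal{R}$ is onto. The candidate for a preimage of $h$ is $\gamma_{\mathcal{E}h}$, but for a general $h\in A$ we have no bound of the form \eqref{eq:star} for it. For monomials there is an explicit extension, as in Example~\ref{ex:zw}, and density does the rest.

\begin{lemma}\label{lem:onto}
For every $h\in A$ we have $\gamma_{\mathcal{E}h}\in\Gamma$ and $\mathcal{R}\gamma_{\mathcal{E}h}=h$.
\end{lemma}

\begin{proof}
Let $E_{jk}=\Phi_*\big(\chi(\zeta)\chi(w)\zeta^jw^k\big)$, $j,k\ge0$. By Lemma~\ref{lem:push}(b) it is in $W^1(\mathbb{C}^2)$ with compact support in $\Omega$, and it equals $e_{jk}$ on $T$, so $\gamma_{E_{jk}}=0$ on $T$. By \eqref{eq:push} and \eqref{eq:cone}, $|\nabla E_{jk}|\le C_{jk}/|x|$, so $\gamma_{E_{jk}}$ satisfies \eqref{eq:star}. Lemma~\ref{lem:nohole} and Proposition~\ref{prop:pass}(a) with $\psi=0$ give $\gamma_{E_{jk}}\in\Gamma$. The difference $\mathcal{E}e_{jk}-E_{jk}$ is in $\mathcal{M}$ and vanishes on $T$, so $\gamma_{\mathcal{E}e_{jk}}\in\Gamma$ by Lemma~\ref{lem:gamma0}. The map $h\mapsto\gamma_{\mathcal{E}h}$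 is linear and continuous from $A$ to $L^2$, the $e_{jk}$ span a dense subspace, and $\Gamma$ is closed; hence $\gamma_{\mathcal{E}h}\in\Gamma$ for all $h\in A$. Since $\mathcal{E}h\in\mathcal{M}$, uniqueness in Lemma~\ref{lem:potential} gives $\mathcal{R}\gamma_{\mathcal{E}h}=\mathcal{E}h|_T=h$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:dual}}
Let $f\in Z(\Omega^+)$ and $h\in A$. An extension as in the theorem exists, namely $\mathcal{E}h$. If $H$ is another one, then $H-\mathcal{E}h\in\mathcal{M}$ vanishes on $T$, so $\int f\cdot\gamma_H=\int f\cdot\gamma_{\mathcal{E}h}$ by Lemma~\ref{lem:gamma0}. Thus $\ell_f$ is well defined, it is linear in $f$ and in $h$, and $|\ell_f(h)|\le C\|f\|\,\|h\|_A$. For $\gamma\in\Gamma$, Lemma~\ref{lem:onto} gives $\gamma-\gamma_{\mathcal{E}\mathcal{R}\gamma}\in\Gamma_0$, and so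
\begin{equation}\label{eq:ell}
\ell_f(\mathcal{R}\gamma)=\int_{\Omega^+}f\cdot\gamma\,dV\qquad\text{for all }\gamma\in\Gamma .
\end{equation}

\emph{Kernel.} Since $\mathcal{R}$ is onto, \eqref{eq:ell} shows that $\ell_f=0$ if and only if $f\in\Gamma^\circ$, which is $B(\Omega^+)$ by \eqref{eq:range}. So $f\mapsto\ell_f$ induces an injective continuous linear map $H^{0,1}_{L^2}(\Omega^+)\to A'$.

\emph{Range.} Let $\ell\in A'$. The bounded functional $\ell\circ\mathcal{R}$ on the closed subspace $\Gamma$ is represented by some $f\in L^2(\Omega^+)^2$, that is, $\int f\cdot\gamma=\ell(\mathcal{R}\gamma)$ for $\gamma\in\Gamma$. This vanishes on $\Gamma_0$, so $f\in Z(\Omega^+)$ by Lemma~\ref{lem:gamma0}, and $\ell_f=\ell$ by \eqref{eq:ell} and the surjectivity of $\mathcal{R}$.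

By Theorem~\ref{thm:main}, $H^{0,1}_{L^2}(\Omega^+)$ is the quotient of a Hilbert space by a closed subspace, hence a Hilbert space, and a continuous linear bijection between Banach spaces is a topological isomorphism. The statement about the monomials is Lemma~\ref{lem:A}. It shows that $A$, and so $A'$, is infinite-dimensional and separable, and that $\ell_f=0$ if and only if $\ell_f(e_{jk})=0$ for all $j,k\ge0$. \qed

\begin{remark}
By \eqref{eq:BM}, $\ell_{f_p}(h)=\pi^2h(p)$ for $p\in T$. A function in $A$ that is killed by all point evaluations is zero, so the classes $[f_p]$, $p\in T$, span a dense subspace of $H^{0,1}_{L^2}(\Omega^+)$. The form $f^*$ of Example~\ref{ex:avg} has $\ell_{f^*}(e_{10})=\pi^2a/b\ne0$ and is not exact, although its moments against all polynomials $z^jw^m=e_{j,j+m}$, $j,m\ge0$, vanish. In the criterion of Theorem~\ref{thm:dual} the monomials $e_{jk}$ with $k<j$ therefore cannot all be omitted.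
\end{remark}

\begin{remark}
Pseudoconvexity of $\Omega$ entered this section through Theorem~\ref{thm:main} and Lemma~\ref{lem:potential}, and Theorem~\ref{thm:dual} fails without it. Let $p=(5,0)$ and $\Omega=\{|x|<10,\ |x-p|>1\}$. The form $f_p$ is bounded and closed on $\Omega^+$, and $\ell_{f_p}=0$ by \eqref{eq:BM}, because every admissible extension $H$ vanishes near $p$. But $f_p$ is not exact: if $H\in C_c^\infty(\{|x-p|<2\})$ equals $1$ near $\{|x-p|\le1\}$, then $\gamma_H\in C_c^\infty(\Omega^+)^2$ annihilates exact forms, while $\int f_p\cdot\gamma_H=\pi^2$.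
\end{remark}

\begin{thebibliography}{9}

\bibitem{BFLS}
Almut Burchard, Joshua Flynn, Guozhen Lu and Mei-Chi Shaw,
\emph{Extendability and the $\overline\partial$ Operator on the Hartogs Triangle},
arXiv:2106.09867 (2021).

\end{thebibliography}
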